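\title{Word frequencies and reversal symmetry in the base-$3/2$ Thue--Morse sequence}

\begin{abstract}
Let $\mathbf T(N)$ be the parity of the digit sum of $N$ in base $3/2$ with digits $0,1,2$. We prove that every finite binary word has a frequency in $\mathbf T$, uniformly in the position of the window, and that the frequency does not change when the word is reversed or complemented. This confirms the conjecture that the frequencies are reversal invariant, without assuming that they exist. The proof approximates $\mathbf T$ by periodic sequences that are symmetric under $N\mapsto -4-N$, and combines this with a mean-square estimate that gives cancellation of $(-1)^{\mathbf T}$ along arithmetic progressions. We also obtain strict ergodicity of the subshift generated by $\mathbf T$, power-saving error terms, and a finite recursion showing that all frequencies lie in $\frac15\mathbb Z[\frac16]$.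
\end{abstract}

\section{Introduction}

Every integer $N\ge 0$ has a representation
\[
N=\sum_{i=0}^{R}d_i\Bigl(\frac32\Bigr)^{i},\qquad d_i\in\{0,1,2\},
\]
unique up to leading zeros. Multiplying by $2^R$ and reducing modulo $3$ shows that $d_0$ is the residue of $N$ modulo $3$. Removing $d_0$ and dividing by $3/2$ leaves the integer $2\lfloor N/3\rfloor$, which is smaller than $N$ when $N\ge1$, so existence and uniqueness follow by induction. For example $7=2\cdot\frac94+\frac32+1$ has the representation $211$. The same argument shows that the digit sum $s_{3/2}(N)=\sum_i d_i$ satisfies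
\begin{equation}\label{eq:rec}
s_{3/2}(3c+d)=s_{3/2}(2c)+d,\qquad c\ge0,\ d\in\{0,1,2\}.
\end{equation}
The \emph{base-$3/2$ Thue--Morse sequence} is $\mathbf T(N)=s_{3/2}(N)\bmod 2$:
\[
\mathbf T=010\;010\;101\;101\;101\;010\;101\;101\;1\cdots .
\]
By \eqref{eq:rec}, the block at positions $3c,3c+1,3c+2$ is $010$ if $\mathbf T(2c)=0$ and $101$ if $\mathbf T(2c)=1$. In other words, $\mathbf T$ is fixed by the $2$-$3$-block substitution $00\to010$, $01\to010$, $10\to101$, $11\to101$, applied to the consecutive pairs $\mathbf T(2c)\mathbf T(2c+1)$.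

A \emph{word} is a finite string $w=w_1\cdots w_m$ over $\{0,1\}$, of length $|w|=m\ge1$. Its \emph{reversal} is $\overleftarrow w=w_m\cdots w_1$, and its \emph{complement} $w^*$ is obtained by exchanging $0$ and $1$. For a binary sequence $x$ we write $x[i,m]=x(i)x(i+1)\cdots x(i+m-1)$, and we say that $w$ \emph{occurs in $x$ at $i$} if $x[i,m]=w$. The \emph{frequency} of $w$ in $\mathbf T$ is
\[
\mu[w]=\lim_{X\to\infty}\frac1X\,\#\{0\le i<X:\ \mathbf T[i,m]=w\},
\]
if the limit exists. It is known that $w^*$ occurs in $\mathbf T$ whenever $w$ does. The problem we solve comes from Dekking's paper \cite{Dekking}. Assume that $\mu[w]$ exists for every word $w$; this is automatic for words that do not occur in $\mathbf T$ and was itself a conjecture for those that do. \emph{Is $\mu$ reversal invariant, that is, does $\mu[w]=\mu[\overleftarrow w]$ hold for all $w$?} The conjecture is that it is.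

For very short words the answer has nothing to do with $\mathbf T$. In any binary sequence with frequencies, $\mu[w]=\mu[w0]+\mu[w1]=\mu[0w]+\mu[1w]$. Hence $\mu[01]=\mu[0]-\mu[00]=\mu[10]$ and $\mu[001]=\mu[00]-\mu[000]=\mu[100]$, and exchanging the letters gives $\mu[110]=\mu[011]$. This settles lengths up to $3$. At length $4$ the property becomes a genuine condition: the periodic sequence $001011\,001011\cdots$ contains $0010$ but not $0100$.

Base $2$ suggests the answer yes. There, the map $N\mapsto2^n-1-N$ reverses the interval $[0,2^n)$ and replaces each of the $n$ binary digits $d$ by $1-d$, so for even $n$ the parity of the digit sum reads as a palindrome on $[0,2^n)$; and the whole sequence is a concatenation of this palindrome and its complement. In base $3/2$ the digit complement $d\mapsto 2-d$ even preserves the parity of each digit. The concatenation structure does not carry over, and the difficulty is visible for a single letter. By \eqref{eq:rec}, the frequency of $0$ in $\mathbf T$ is governed by its frequency at even positions. Since $\mathbf T(6j)=\mathbf T(6j+2)=\mathbf T(4j)$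 and $\mathbf T(6j+4)\equiv\mathbf T(4j+2)+1$, that is in turn governed by the frequencies in residue classes modulo $4$, then modulo $8$, and the recursion does not close.

We prove the conjecture, and we do not use the assumption that the frequencies exist. The only property of $\mathbf T$ that enters is \eqref{eq:rec}.

\begin{theorem}\label{thm:main}
For every word $w$ the limit $\mu[w]$ exists, and $\mu[w]=\mu[\overleftarrow w]=\mu[w^*]$.
\end{theorem}

The proof gives more. Throughout, an \emph{interval} $I\subset\mathbb Z_{\ge0}$ is a nonempty finite set of consecutive nonnegative integers. A set $B\subset\mathbb Z_{\ge0}$ has \emph{uniform density} $\beta$ if $|B\cap I|/|I|\to\beta$ as $|I|\to\infty$, uniformly in the position of $I$. The dynamical terms in part (ii) are recalled in Section~\ref{sec:ergodic}.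

\begin{theorem}\label{thm:strong}
Let $|w|=m\ge1$, let $L=3^aL'\ge1$ with $3\nmid L'$, and let $r\in\mathbb Z$.
\begin{enumerate}
\item[(i)] The set $\{i\ge0:\ i\equiv r \bmod L,\ \mathbf T[i,m]=w\}$ has a uniform density $\mu_{r,L}[w]$, and
\[
\mu_{r,L}[w]=\mu_{r,L}[w^*]=\mu_{-3-m-r,\,L}[\overleftarrow w],\qquad \mu_{r,L}[w]=\frac1{L'}\,\mu_{r,3^a}[w].
\]
\item[(ii)] If $w$ occurs in $\mathbf T$, then $\mu[w]>0$. The subshift generated by $\mathbf T$ is strictly ergodic (minimal and uniquely ergodic), and its language is closed under reversal and complement.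
\item[(iii)] Uniformly over intervals $I\subset\mathbb Z_{\ge0}$, $\bigl|\sum_{N\in I}(-1)^{s_{3/2}(N)}\bigr|=O(|I|^{0.932})$. There is an absolute $\eta>0$ such that the number of $i\in I$ at which $w$ occurs in $\mathbf T$ is $\mu[w]\,|I|+O(m|I|^{1-\eta})$.
\item[(iv)] Every $\mu[w]$ is a rational number in $\frac15\mathbb Z[\frac16]$ and is computable by an explicit finite recursion. For example, $\mu[00]=\frac1{10}$ and $\mu[01]=\frac25$.
\end{enumerate}
\end{theorem}

Theorem~\ref{thm:main} is the case $L=1$ of part (i). The change of residue in the reversal formula cannot be dropped. Since $\mathbf T$ is made of blocks $010$ and $101$, the word $00$ occurs only at positions $\equiv2\pmod 3$. So $001$ occurs only at positions $\equiv2$ and $100$ only at positions $\equiv1\equiv-3-3-2\pmod 3$; and $001$ does occur, at position $2$.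

The proof has two independent ingredients. Section~\ref{sec:reflection} splits $N$ into its $n$ lowest digits and a high part; the low digits are periodic and carry an exact reflection symmetry. Section~\ref{sec:cancel} shows that the high part contributes $0$ and $1$ equally often along the relevant progressions. Section~\ref{sec:freq} combines them to prove (i), and Sections~\ref{sec:ergodic}--\ref{sec:rational} prove (ii)--(iv).

\section{Low digits and the reflection $N\mapsto-4-N$}\label{sec:reflection}

The digit algorithm makes sense for all integers, and we need it there. For $N=3c+d\in\mathbb Z$ with $d\in\{0,1,2\}$ put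
\[
d(N)=d,\qquad \sigma(N)=2c=2\lfloor N/3\rfloor .
\]
For $N\ge0$ the digits of $N$ are $d(N),d(\sigma N),d(\sigma^2N),\dots$. For $n\ge1$ let
\[
t_n(N)=d(N)+d(\sigma N)+\dots+d(\sigma^{n-1}N)\ \bmod 2,\qquad N\in\mathbb Z,
\]
be the parity of the sum of the $n$ lowest digits. Iterating \eqref{eq:rec} gives
\begin{equation}\label{eq:split}
\mathbf T(N)\equiv t_n(N)+\mathbf T(\sigma^nN)\pmod 2,\qquad N\ge0.
\end{equation}

Which reflection of $\mathbb Z$ complements the digits? It must send $0$, all of whose digits are $0$, to an integer all of whose digits are $2$. Such an integer is $-4=3\cdot(-2)+2$, because $d(-4)=2$ and $\sigma(-4)=-4$. (In the $3$-adic numbers, $\sum_{i\ge0}2\,(3/2)^i=2/(1-\frac32)=-4$.)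

\begin{lemma}\label{lem:reflection}
Let $n\ge1$ and $N,q\in\mathbb Z$.
\begin{enumerate}
\item[(a)] The map $\sigma^n$ is nondecreasing and takes even values, $\sigma^n(N+3^nq)=\sigma^n(N)+2^nq$, and $t_n$ has period $3^n$.
\item[(b)] $\sigma^n(-4-N)=-4-\sigma^n(N)$ and $t_n(-4-N)=t_n(N)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The map $\sigma$ is nondecreasing with even values, and $\sigma(N+3q)=\sigma(N)+2q$. By induction on $i$, $\sigma^i(N+3^nq)=\sigma^i(N)+2^i3^{n-i}q$ for $0\le i\le n$. For $i<n$ the added term is divisible by $3$, so $d(\sigma^i(N+3^nq))=d(\sigma^iN)$, and $t_n$ has period $3^n$.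

(b) If $N=3c+d$, then $-4-N=3(-2-c)+(2-d)$. Hence $d(-4-N)=2-d(N)$ and $\sigma(-4-N)=-4-2c=-4-\sigma(N)$. By induction $\sigma^i(-4-N)=-4-\sigma^i(N)$ for all $i$, so the $i$th digit of $-4-N$ is $2-d(\sigma^iN)$, which has the parity of $d(\sigma^iN)$.
\end{proof}

The reflection sends nonnegative integers to negative ones, where $\mathbf T$ is not defined, so it is not a symmetry of $\mathbf T$. It is a symmetry of the periodic sequence $t_n$, and it acts on residues modulo $3^n$. By \eqref{eq:split}, $\mathbf T$ agrees with $t_n$ or with its complement on any window where $\sigma^n$ is constant. This leads to the following definition.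

Fix the word length $m\ge1$. Call $i\in\mathbb Z$ \emph{$n$-good} if $\sigma^n(i)=\sigma^n(i+m-1)$, and \emph{$n$-bad} otherwise. If $i$ is $n$-good, then $\sigma^n$ is constant on $[i,i+m-1]$ by monotonicity, so for $n$-good $i\ge0$
\begin{equation}\label{eq:good}
\mathbf T[i,m]=
\begin{cases}
t_n[i,m] & \text{if } \mathbf T(\sigma^ni)=0,\\
t_n[i,m]^* & \text{if } \mathbf T(\sigma^ni)=1.
\end{cases}
\end{equation}
By Lemma~\ref{lem:reflection}(a), goodness and the word $t_n[i,m]$ depend only on $i\bmod 3^n$.

\begin{lemma}\label{lem:bad}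
At most $(m-1)2^{n-1}$ residues modulo $3^n$ are $n$-bad. Their proportion is at most $e_n=(m-1)2^{n-1}/3^n$, and $e_n\to0$.
\end{lemma}

\begin{proof}
Call $N$ a \emph{jump} if $\sigma^n(N+1)>\sigma^n(N)$; this depends only on $N\bmod3^n$. Over one period $\sigma^n$ increases by $2^n$ in total and each jump contributes at least $2$, so at most $2^{n-1}$ residues are jumps. A position $i$ is bad exactly when one of the $m-1$ numbers $i,\dots,i+m-2$ is a jump.
\end{proof}

\begin{example}\label{ex:27}
Take $n=3$. Table~\ref{tab:27} lists the data on one period $0\le N<27$. The map $\sigma^3$ is constant on the four blocks $[0,8]$, $[9,14]$, $[15,23]$, $[24,26]$. Modulo $27$ the reflection is $N\mapsto23-N$. It exchanges $[0,8]$ with $[15,23]$ and maps each of the other two blocks to itself. Accordingly $t_3[0,9]=w$ and $t_3[15,9]=\overleftarrow w$ for $w=010010101$, while $t_3$ is a palindrome on the other two blocks.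

By \eqref{eq:good} and Lemma~\ref{lem:reflection}(a), at position $27q$ we read $w$ or $w^*$ according as $\mathbf T(8q)$ is $0$ or $1$, and at position $27q+15$ we read $\overleftarrow w$ or $\overleftarrow w^{\,*}$ according as $\mathbf T(8q+4)$ is $0$ or $1$. (For $q=0$ we have $\mathbf T(4)=1$, so the last row of the table shows $\overleftarrow w^{\,*}$ at $15$.) Suppose that each of the sequences $\mathbf T(8q)$ and $\mathbf T(8q+4)$ equals $0$ for half of all $q$. Then $w$ and $w^*$ at positions $\equiv0$, and $\overleftarrow w$ and $\overleftarrow w^{\,*}$ at positions $\equiv15\pmod{27}$, all occur with the same density $1/54$. This is the whole argument in miniature. What remains is to prove such balance along progressions of even numbers and to let $n\to\infty$.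
\end{example}

\begin{table}[ht]
\centering
\begin{tabular}{c|ccc|cc|ccc|c}
$c$ & 0 & 1 & 2 & 3 & 4 & 5 & 6 & 7 & 8\\ \hline
$\sigma N$ & 0 & 2 & 4 & 6 & 8 & 10 & 12 & 14 & 16\\
$\sigma^2N$ & 0 & 0 & 2 & 4 & 4 & 6 & 8 & 8 & 10\\
$\sigma^3N$ & 0 & 0 & 0 & 2 & 2 & 4 & 4 & 4 & 6\\ \hline
$d(\sigma N)+d(\sigma^2N)$ & 0 & 2 & 3 & 1 & 3 & 1 & 2 & 4 & 2\\
$t_3$ & 010 & 010 & 101 & 101 & 101 & 101 & 010 & 010 & 010\\
$\mathbf T$ & 010 & 010 & 101 & 101 & 101 & 010 & 101 & 101 & 101
\end{tabular}
\caption{Column $c$ describes $N=3c,3c+1,3c+2$. The row $t_3$ is the parity of the sum of the three lowest digits; vertical rules separate the blocks on which the high part $\sigma^3N$ is constant. On each block $\mathbf T$ equals $t_3$ or its complement, according as $\mathbf T(\sigma^3N)$ is $0$ or $1$. In the row $t_3$, the first and third blocks are reversals of each other.}\label{tab:27}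
\end{table}

\section{Cancellation along progressions of modulus prime to $3$}\label{sec:cancel}

The high part $\sigma^nN$ is even, so we study
\[
g(c)=(-1)^{\mathbf T(2c)},\qquad c\ge0 .
\]
On even numbers $\sigma$ acts by $\sigma(2c)=2\varphi(c)$, where $\varphi(c)=\lfloor2c/3\rfloor$; explicitly $\varphi(3j)=\varphi(3j+1)=2j$ and $\varphi(3j+2)=2j+1$. The digit $d(2c)$ is $0,2,1$ for $c\equiv0,1,2\pmod3$. So $\varepsilon(c)=(-1)^{d(2c)}$ equals $-1$ for $c\equiv2\pmod3$ and $1$ otherwise, and \eqref{eq:split} with $n=1$ gives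
\begin{equation}\label{eq:g}
g(c)=\varepsilon(c)\,g(\varphi(c)),\qquad c\ge0 .
\end{equation}
The map $\varphi:\mathbb Z\to\mathbb Z$ is nondecreasing and surjective, its fibers have at most two elements, $\varphi(c)\ge0$ if and only if $c\ge0$, and
\begin{equation}\label{eq:contract}
\varphi(y)-\varphi(x)\le\tfrac23(y-x)+\tfrac23\qquad(x\le y),
\end{equation}
because $\frac23x-\frac23\le\varphi(x)$ and $\varphi(y)\le\frac23y$. With $\varepsilon_k(c)=\prod_{i<k}\varepsilon(\varphi^i(c))$ we have $g(c)=\varepsilon_k(c)\,g(\varphi^k(c))$ for $c\ge0$.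

We want to show that $\sum_{c\in I}g(c)u(c)$ is small when $u$ is the indicator of a residue class. The class of such indicators is not stable under \eqref{eq:g}, but the class of periodic functions is. Grouping the terms of the sum by the value of $\varphi$ replaces $u:\mathbb Z\to\mathbb R$ by
\[
(\Lambda u)(c)=\sum_{\varphi(c')=c}\varepsilon(c')u(c'),
\]
that is,
\begin{equation}\label{eq:Lambda}
(\Lambda u)(2j)=u(3j)+u(3j+1),\qquad(\Lambda u)(2j+1)=-u(3j+2).
\end{equation}
Since $\varepsilon_{k+1}(c')=\varepsilon_k(c')\,\varepsilon(\varphi^k(c'))$, induction gives $(\Lambda^ku)(c)=\sum_{\varphi^k(c')=c}\varepsilon_k(c')u(c')$. For $c\ge0$ all $c'$ in this fiber are nonnegative, and therefore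
\begin{equation}\label{eq:fiber}
\sum_{\varphi^k(c')=c}g(c')u(c')=g(c)\,(\Lambda^ku)(c),\qquad c\ge0 .
\end{equation}
A sum of $X$ terms becomes a sum of about $(2/3)^kX$ terms. We know nothing about $g$ on the shorter range except $|g|=1$, so we gain exactly when $|\Lambda^ku|$ is on average much smaller than $(3/2)^k$.

\begin{example}\label{ex:one}
Let $u=1$. Then $\Lambda1$ is the periodic sequence $(2,-1)$, and the mean of $|\Lambda1|$ is $3/2$: one step gains nothing, because the two elements of a double fiber carry the same sign. In the second step the terms $2$ and $-1$ are added, and \eqref{eq:Lambda} gives the periodic sequence $\Lambda^21=(1,-2,1,1)$. The mean of $|\Lambda^21|$ is $5/4<9/4$. Concretely,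
\[
\sum_{c=9j}^{9j+8}g(c)=g(4j)-2g(4j+1)+g(4j+2)+g(4j+3),
\]
so a sum of nine signs is at most $5$ in absolute value.
\end{example}

To iterate this gain we need a bound valid for all the functions $\Lambda^ku$, and the mean square is the right quantity because autocorrelations transform linearly under $\Lambda$. For periodic $F$ let $\langle F\rangle$ be the mean over a period, let $\|u\|_2^2=\langle u^2\rangle$, and let $V_u(h)$ be the mean over $c$ of $u(c)u(c+h)$. By the Cauchy--Schwarz inequality $|V_u(h)|\le V_u(0)=\|u\|_2^2$ and $\langle|u|\rangle\le\|u\|_2$.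

\begin{lemma}\label{lem:L2}
If $u$ has period $p$ with $3\nmid p$, then $\Lambda u$ has period $2p$ and $\|\Lambda^2u\|_2^2\le\frac{15}4\|u\|_2^2$.
\end{lemma}

\begin{proof}
Replacing $j$ by $j+p$ in \eqref{eq:Lambda} shifts the arguments of $u$ by $3p$, so $\Lambda u$ has period $2p$. Because $3\nmid p$, the map $j\mapsto3j+s$ permutes the residues modulo $p$. Hence the mean over $j$ of $u(3j+s)u(3j+s+h)$ equals $V_u(h)$ for every $s$. This is the only use of the hypothesis on $p$.

Write $v=\Lambda u$. A mean over $c\bmod 2p$ is half the sum of the means over $j\bmod p$ at $c=2j$ and $c=2j+1$. We have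
\begin{align*}
v(2j)^2&=u(3j)^2+2u(3j)u(3j+1)+u(3j+1)^2,\\
v(2j+1)^2&=u(3j+2)^2,\\
v(2j)v(2j+1)&=-u(3j)u(3j+2)-u(3j+1)u(3j+2),\\
v(2j+1)v(2j+2)&=-u(3j+2)u(3j+3)-u(3j+2)u(3j+4).
\end{align*}
The means over $j$ are $2V_u(0)+2V_u(1)$, $V_u(0)$, $-V_u(2)-V_u(1)$ and $-V_u(1)-V_u(2)$. Therefore
\[
V_v(0)=\tfrac32V_u(0)+V_u(1),\qquad V_v(1)=-V_u(1)-V_u(2).
\]
Since $3\nmid2p$, the first formula applies to $v$ in place of $u$:
\[
V_{\Lambda v}(0)=\tfrac32V_v(0)+V_v(1)=\tfrac94V_u(0)+\tfrac12V_u(1)-V_u(2)\le\tfrac{15}4V_u(0).\qedhere
\]
\end{proof}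

Put
\[
\rho=(15/4)^{1/4},\qquad\theta=2\rho/3 .
\]
Since $15/4<81/16=(3/2)^4$, we have $\theta<1$; numerically $2\rho=60^{1/4}<2.79$, so $\theta<0.93$. One step would not be enough: the bound $V_v(0)\le\frac52V_u(0)$ is attained by $u=1$, and $5/2>(3/2)^2$. The gain in two steps comes from the minus sign in $V_v(1)$, which cancels part of the term $\frac32V_u(1)$.

\begin{remark}
The inequality of Lemma~\ref{lem:L2} fails without the hypothesis $3\nmid p$. The function $u=\varepsilon_2$ has period $9$ and $\|u\|_2=1$, and $(\Lambda^2u)(c)$ is the size of the fiber $\varphi^{-2}(c)$. These fibers are the blocks of columns in Table~\ref{tab:27}, where $\sigma^3N=2\varphi^2(c)$, so $\Lambda^2u=(3,2,3,1)$ and $\|\Lambda^2u\|_2^2=23/4>81/16$.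
\end{remark}

\begin{lemma}\label{lem:cancel}
Let $u$ have period $p$ with $3\nmid p$, let $k\ge0$ be even, and let $I\subset\mathbb Z_{\ge0}$ be an interval of $X$ integers. Then
\begin{equation}\label{eq:cancel}
\Bigl|\sum_{c\in I}g(c)u(c)\Bigr|\le\bigl((\tfrac23)^kX+3+2^kp\bigr)\rho^k\|u\|_2+2^{k+1}\|u\|_\infty .
\end{equation}
In particular the sum is at most $\theta^k\|u\|_2X+C$, with $C$ depending only on $k$ and $u$.
\end{lemma}

\begin{proof}
Let $I=[x,y]$ and $K=[\varphi^k(x),\varphi^k(y)]$. From \eqref{eq:contract}, induction gives $\varphi^k(y)-\varphi^k(x)\le(\frac23)^k(y-x)+2$, since $\frac23\cdot2+\frac23=2$. Thus $|K|\le(\frac23)^kX+3$.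

Group the $c'\in I$ by the value $c=\varphi^k(c')\in K$. If $c$ is not an endpoint of $K$, monotonicity of $\varphi^k$ shows that the whole fiber of $c$ lies in $I$, and by \eqref{eq:fiber} the group contributes $g(c)(\Lambda^ku)(c)$. Each of the at most two endpoints has a fiber of at most $2^k$ elements, so it contributes at most $2^k\|u\|_\infty$ in absolute value.

By Lemma~\ref{lem:L2}, applied $k/2$ times (the periods $p,4p,16p,\dots$ stay prime to $3$), $\Lambda^ku$ has period $P=2^kp$ and $\|\Lambda^ku\|_2\le\rho^k\|u\|_2$. The interval $K$ is covered by at most $|K|/P+1$ full periods, so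
\[
\sum_{c\in K}|(\Lambda^ku)(c)|\le(|K|+P)\,\langle|\Lambda^ku|\rangle\le(|K|+P)\,\rho^k\|u\|_2 .\qedhere
\]
\end{proof}

\section{Existence and symmetries of the frequencies}\label{sec:freq}

We prove Theorem~\ref{thm:strong}(i), and with it Theorem~\ref{thm:main}. Fix $w$, $m$, $L=3^aL'$ and $r$. For $n\ge\max(a,1)$ put $Q_n=3^nL'$, a multiple of both $L$ and $3^n$. Let $A_n(w;r,L)$ be the number of residue classes $s\bmod Q_n$ such that
\begin{equation}\label{eq:counted}
s\text{ is $n$-good},\qquad s\equiv r\pmod L,\qquad t_n[s,m]\in\{w,w^*\}.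
\end{equation}
This is a finite count that involves only the periodic data $t_n$ and $\sigma^n$. We show that it approximates the density, and then read off the symmetries from it.

Let $B=\{i\ge0:\ i\equiv r\bmod L,\ \mathbf T[i,m]=w\}$, and define its uniform lower and upper densities by
\[
\underline D=\lim_{X\to\infty}\ \inf_{|I|\ge X}\frac{|B\cap I|}{|I|},\qquad\overline D=\lim_{X\to\infty}\ \sup_{|I|\ge X}\frac{|B\cap I|}{|I|}.
\]
The set $B$ has a uniform density exactly when $\underline D=\overline D$.

\begin{proposition}\label{prop:sandwich}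
For every $n\ge\max(a,1)$,
\[
\frac{A_n(w;r,L)}{2Q_n}\le\underline D\le\overline D\le\frac{A_n(w;r,L)}{2Q_n}+e_n .
\]
Consequently $\mu_{r,L}[w]$ exists, it lies in this range for every such $n$, and
\begin{equation}\label{eq:limit}
\mu_{r,L}[w]=\lim_{n\to\infty}\frac{A_n(w;r,L)}{2Q_n}.
\end{equation}
\end{proposition}

\begin{proof}
Let $I$ be an interval of $X$ integers. We sort the elements of $B\cap I$ by their class modulo $Q_n$.

Let $s\in[0,Q_n)$ satisfy \eqref{eq:counted}, and put $\delta=1$ if $t_n[s,m]=w$ and $\delta=-1$ if $t_n[s,m]=w^*$. The elements of $I$ in this class are $i=s+Q_nq$, where $q\ge0$ runs over $M$ consecutive integers and $|M-X/Q_n|\le1$. By Lemma~\ref{lem:reflection}(a),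
\[
\sigma^n(i)=2(c_s+pq),\qquad c_s=\sigma^n(s)/2,\quad p=2^{n-1}L' ,
\]
and by \eqref{eq:good} the word $w$ occurs at $i$ if and only if $g(c_s+pq)=\delta$. The number of occurrences in this class is therefore
\begin{equation}\label{eq:class}
\sum_q\frac{1+\delta g(c_s+pq)}2=\frac M2+\frac\delta2\,S_s,\qquad S_s=\sum_{c\in J}g(c)u(c),
\end{equation}
where $u$ is the indicator of the class of $c_s$ modulo $p$ and $J$ is the interval from the first to the last value of $c_s+pq$ (if $M=0$, then $S_s=0$). We have $|J|\le pM\le p(X/Q_n+1)$ and $\|u\|_2,\|u\|_\infty\le1$. The modulus $p$ is prime to $3$: the factor $3^n$ of $Q_n$ has been converted into $2^{n-1}$. Lemma~\ref{lem:cancel} gives $|S_s|\le\theta^kpX/Q_n+C'$ for each even $k$, with $C'$ independent of $I$. Since $\theta<1$ and $k$ is arbitrary, $S_s=o(X)$ uniformly in the position of $I$. So the occurrences of $w$ in the class $s$ have uniform density $1/(2Q_n)$.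

A good class that fails \eqref{eq:counted} contains no element of $B$, by \eqref{eq:good}. By Lemma~\ref{lem:bad}, the bad positions form a periodic set of density at most $e_n$. Adding the contributions gives the inequalities. Since $e_n\to0$, we get $\underline D=\overline D$ and \eqref{eq:limit}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}(i)]
Existence is Proposition~\ref{prop:sandwich}. By \eqref{eq:limit}, each identity follows from a corresponding identity for $A_n$.

\emph{Complement.} Condition \eqref{eq:counted} is the same for $w$ and $w^*$, so $A_n(w;r,L)=A_n(w^*;r,L)$.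

\emph{Reversal.} The reflection $N\mapsto-4-N$ maps the window $[i,i+m-1]$ onto the window that starts at $i'=-3-m-i$; precisely, $i'+j=-4-(i+m-1-j)$ for $0\le j<m$. By Lemma~\ref{lem:reflection}(b), $\sigma^n(i')=-4-\sigma^n(i+m-1)$ and $\sigma^n(i'+m-1)=-4-\sigma^n(i)$, so $i'$ is good if and only if $i$ is good. Also $t_n(i'+j)=t_n(i+m-1-j)$, so $t_n[i',m]$ is the reversal of $t_n[i,m]$. Reversal commutes with complement, so $t_n[i,m]\in\{w,w^*\}$ if and only if $t_n[i',m]\in\{\overleftarrow w,\overleftarrow w^{\,*}\}$. The involution $i\mapsto i'$ permutes the residues modulo $Q_n$ and sends the class $r\bmod L$ to the class $-3-m-r\bmod L$. Hence $A_n(w;r,L)=A_n(\overleftarrow w;-3-m-r,L)$. (In Example~\ref{ex:27}, $i=0$ and $i'=-12\equiv15\pmod{27}$.)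

\emph{Moduli prime to $3$.} The condition $s\equiv r\pmod L$ means $s\equiv r\pmod{3^a}$ and $s\equiv r\pmod{L'}$. The second congruence fixes $s\bmod L'$, and all other conditions in \eqref{eq:counted} depend only on $s\bmod3^n$. By the Chinese remainder theorem, reduction modulo $3^n$ is a bijection from the classes counted by $A_n(w;r,L)$ to those counted by $A_n(w;r,3^a)$. The denominators in \eqref{eq:limit} are $2\cdot3^nL'$ and $2\cdot3^n$, so $\mu_{r,L}[w]=\mu_{r,3^a}[w]/L'$.
\end{proof}

For $L=1$ the congruence condition is empty and $\mu_{r,1}[w]=\mu[w]$, taking $I=[0,X)$. This proves Theorem~\ref{thm:main}: the conjecture is true.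

\section{Positive frequencies and strict ergodicity}\label{sec:ergodic}

Let $S$ be the left shift on the compact product space $\{0,1\}^{\mathbb Z_{\ge0}}$. The \emph{subshift generated by $\mathbf T$} is the closure $\Omega$ of $\{S^j\mathbf T:j\ge0\}$; it consists of the sequences $x$ each of whose prefixes occurs in $\mathbf T$. Its \emph{language} is the set of words that occur in $\mathbf T$. The system $(\Omega,S)$ is \emph{minimal} if the forward orbit of every point is dense, and \emph{uniquely ergodic} if it has exactly one $S$-invariant Borel probability measure. At least one such measure exists for every continuous map of a nonempty compact metric space.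

\begin{proof}[Proof of Theorem~\ref{thm:strong}(ii)]
Let $w$ occur at $i\ge0$. Since $0\le\sigma(N)<N$ for $N\ge1$ and $\sigma(0)=0$, there is $n\ge1$ with $\sigma^n(i+m-1)=0$, and then $\sigma^n(i)=0$ by monotonicity. So $i$ is $n$-good, and \eqref{eq:good} with $\mathbf T(0)=0$ gives $t_n[i,m]=w$. Thus $A_n(w;0,1)\ge1$, and Proposition~\ref{prop:sandwich} gives $\mu[w]\ge1/(2\cdot3^n)>0$. By Theorem~\ref{thm:main}, $\mu[w^*]=\mu[\overleftarrow w]=\mu[w]>0$, so $w^*$ and $\overleftarrow w$ occur as well.

\emph{Minimality.} The density is uniform and positive, so there is $X_0$ such that every interval of $X_0$ integers contains a position at which $w$ occurs. If $x\in\Omega$, its prefix of length $X_0+m-1$ occurs in $\mathbf T$ and therefore contains $w$. Taking for $w$ longer and longer prefixes of a point $y\in\Omega$, we see that $y$ lies in the closure of the orbit of $x$.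

\emph{Unique ergodicity.} This is Oxtoby's criterion, and the argument is short. Let $[w]\subset\Omega$ be the set of sequences with prefix $w$, and let $F_X(x)=\frac1X\#\{0\le j<X:S^jx\in[w]\}$. The prefix of $x$ of length $X+m-1$ occurs in $\mathbf T$, so $F_X(x)$ is the proportion of occurrences of $w$ in some interval of length $X$. By uniformity $F_X\to\mu[w]$ uniformly on $\Omega$. If $\lambda$ is an invariant probability measure, then $\lambda([w])=\int F_X\,d\lambda\to\mu[w]$. A Borel probability measure on $\Omega$ is determined by its values on the sets $[w]$, so $\lambda$ is unique.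
\end{proof}

\section{Power-saving error terms}\label{sec:error}

So far the number $k$ of steps in Lemma~\ref{lem:cancel} was fixed while $X\to\infty$. In \eqref{eq:cancel} the terms $(\frac23)^kX$ and $2^k$ balance when $3^k$ is about $X$, and this choice gives part (iii).

\begin{proof}[Proof of Theorem~\ref{thm:strong}(iii)]
\emph{The sum of signs.} By \eqref{eq:rec}, the three signs $(-1)^{s_{3/2}(N)}$ for $N=3c,3c+1,3c+2$ are $g(c),-g(c),g(c)$, with sum $g(c)$. Let $J$ be the set of $c$ with $\{3c,3c+1,3c+2\}\subset I$. At most two elements at each end of $I$ are left over, so $\sum_{N\in I}(-1)^{s_{3/2}(N)}$ differs from $\sum_{c\in J}g(c)$ by at most $4$. If $J$ is empty we are done. Otherwise $J$ is an interval of $X\le|I|/3$ integers. Choose $k\ge0$ even with $3^k\le X<3^{k+2}$ and apply \eqref{eq:cancel} with $u=1$, $p=1$. Since $(\frac23)^kX<9\cdot2^k$ and $\rho>1$,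
\[
\Bigl|\sum_{c\in J}g(c)\Bigr|\le(9\cdot2^k+3+2^k)\rho^k+2^{k+1}\le15\,(2\rho)^k\le15\,X^{\log_3(2\rho)},
\]
and $\log_3(2\rho)=\frac14\log_360=0.9317\ldots<0.932$.

\emph{Words.} Take $L=1$ and $X=|I|$, and let $n\ge1$ and even $k\ge0$ be parameters. In the proof of Proposition~\ref{prop:sandwich} we have $Q_n=3^n$ and $p=2^{n-1}$. There are four sources of error in replacing the count by $\mu[w]X$.
\begin{enumerate}
\item[(1)] Replacing $M$ by $X/3^n$ in \eqref{eq:class} costs at most $\frac12$ for each of at most $3^n$ classes.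
\item[(2)] By \eqref{eq:cancel} with $|J|\le2^{n-1}(X/3^n+1)$, the sums $|S_s|$ over at most $3^n$ classes total at most
\[
2^{n-1}\theta^kX+\tfrac12 6^n\theta^k+3\cdot3^n\rho^k+\tfrac126^n(2\rho)^k+2\cdot3^n2^k\le2^n\theta^kX+6\cdot6^n(2\rho)^k .
\]
\item[(3)] The number of bad $i\in I$ is at most $(m-1)2^{n-1}(X/3^n+1)$.
\item[(4)] Replacing $A_n/(2\cdot3^n)$ by $\mu[w]$ costs at most $e_nX$, by Proposition~\ref{prop:sandwich}.
\end{enumerate}
The total error is $O\bigl(m\bigl[(\frac23)^nX+2^n\theta^kX+6^n(2\rho)^k\bigr]\bigr)$ with an absolute constant. Choose $k$ even with $3^k\le X<3^{k+2}$. Then $(2\rho)^k=\theta^k3^k\le\theta^kX$, and the error is $O\bigl(mX\bigl[(\frac23)^n+6^n\theta^k\bigr]\bigr)$. The first term asks for large $n$ and the second for $n$ small compared with $k$. Take $n=\lfloor k/100\rfloor+1$. Then $(\frac23)^n\le\beta_1^k$ and $6^n\theta^k\le6\beta_2^k$, where $\beta_1=(2/3)^{1/100}<1$ and $\beta_2=6^{1/100}\theta<1.02\cdot0.93<1$. Define $\eta\in(0,1)$ by $3^{-\eta}=\max(\beta_1,\beta_2)$. Then $\beta_1^k,\beta_2^k\le(3^k)^{-\eta}\le(X/9)^{-\eta}\le9X^{-\eta}$,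 and the error is $O(mX^{1-\eta})$.
\end{proof}

\section{Computing the frequencies}\label{sec:rational}

The recursion described in the introduction did not close because it called for frequencies in residue classes modulo powers of $2$. The last identity in Theorem~\ref{thm:strong}(i) says that these classes all behave alike, and this closes it. We work with the sequence
\[
E(c)=\mathbf T(2c)=\mathbf T(3c),\qquad c\ge0,
\]
where the second equality is \eqref{eq:rec} with $d=0$.

\begin{lemma}\label{lem:E}
Every word $u$ has a frequency $\nu[u]$ in $E$, and $\nu[u]=\nu[u^*]$. For $b\in\{0,1\}$, the set of $c\equiv b\pmod2$ at which $u$ occurs in $E$ has density $\frac12\nu[u]$.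
\end{lemma}

\begin{proof}
Let $|u|=\ell$, and let $W(u)$ be the set of words of length $3\ell-2$ whose letters in places $1,4,7,\dots,3\ell-2$ spell $u$. Since $E(c)=\mathbf T(3c)$, the word $u$ occurs in $E$ at $c$ if and only if $\mathbf T[3c,3\ell-2]\in W(u)$. By Theorem~\ref{thm:strong}(i) with $L=3$, the frequency exists and $\nu[u]=3\sum_{w\in W(u)}\mu_{0,3}[w]$. Complementation maps $W(u)$ onto $W(u^*)$, so $\nu[u]=\nu[u^*]$. Finally, $c\equiv b\pmod2$ means $3c\equiv3b\pmod6$, and $\mu_{3b,6}[w]=\frac12\mu_{3b,3}[w]=\frac12\mu_{0,3}[w]$.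
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}(iv)]
\emph{The recursion for $\nu$.} By \eqref{eq:g} and $\varphi(3j+t)=2j+\varphi(t)$, for $j,t\ge0$ we have $E(3j+t)\equiv E(2j+\varphi(t))+1$ if $t\equiv2\pmod3$, and $E(3j+t)=E(2j+\varphi(t))$ otherwise. In blocks,
\begin{equation}\label{eq:Eblocks}
E(3j)\,E(3j+1)\,E(3j+2)=E(2j)\;E(2j)\;E(2j+1)^* .
\end{equation}
Fix $u$ with $|u|=\ell$ and $s\in\{0,1,2\}$. An occurrence of $u$ in $E$ at $3j+s$ prescribes the letter $E(2j+\varphi(t))$ for $t=s,\dots,s+\ell-1$, and $\varphi(t)$ takes every value from $\varphi(s)$ to $\varphi(s+\ell-1)$. Either two prescriptions conflict, and $u$ never occurs at a position $\equiv s\pmod3$, or the occurrence is equivalent to the occurrence of one word $u^{(s)}$, independent of $j$, at $2j+\varphi(s)$. By \eqref{eq:contract},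
\[
|u^{(s)}|=\varphi(s+\ell-1)-\varphi(s)+1\le\tfrac23\ell+1 .
\]
As $j$ runs over $[0,Y)$, the position $2j+\varphi(s)$ runs over one parity class in an interval of length $2Y$, so by Lemma~\ref{lem:E} the word $u^{(s)}$ occurs there $\nu[u^{(s)}]Y+o(Y)$ times. The positions $3j+s$ with $s=0,1,2$ fill an interval of length $3Y$. Hence
\begin{equation}\label{eq:nu}
\nu[u]=\frac13\sum_{s=0}^2\nu[u^{(s)}],
\end{equation}
with conflicting terms read as $0$.

\emph{Solving it.} For $\ell\ge4$ we have $\frac23\ell+1<\ell$, so \eqref{eq:nu} expresses $\nu[u]$ through strictly shorter words. The lengths $\ell\le3$ are solved directly. Below $x,y,z$ are letters, and $\delta_{xy}$ is $1$ if $x=y$ and $0$ otherwise.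

For $\ell=1$, complement symmetry gives $\nu[0]=\nu[1]=\frac12$.

For $\ell=2$, the windows in \eqref{eq:Eblocks} at $s=0,1,2$ are $E(2j)E(2j)$, then $E(2j)E(2j+1)^*$, then $E(2j+1)^*E(2j+2)$. So
\[
\nu[xy]=\tfrac13\bigl(\delta_{xy}\nu[x]+\nu[xy^*]+\nu[x^*y]\bigr).
\]
Thus $\nu[01]=\frac13(\nu[00]+\nu[11])=\frac23\nu[00]$. With $\nu[00]+\nu[01]=\nu[0]=\frac12$ this gives $\nu[00]=\nu[11]=\frac3{10}$ and $\nu[01]=\nu[10]=\frac15$. This is the one place where the prime $5$ enters.

For $\ell=3$, the windows are $E(2j)E(2j)E(2j+1)^*$, then $E(2j)E(2j+1)^*E(2j+2)$, then $E(2j+1)^*E(2j+2)E(2j+2)$. So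
\[
\nu[xyz]=\alpha_{xyz}+\tfrac13\nu[xy^*z],\qquad\alpha_{xyz}=\tfrac13\bigl(\delta_{xy}\nu[xz^*]+\delta_{yz}\nu[x^*y]\bigr).
\]
Substituting the same formula for $xy^*z$ gives $\nu[xyz]=\frac98\bigl(\alpha_{xyz}+\frac13\alpha_{xy^*z}\bigr)$. From $\alpha_{000}=\frac2{15}$, $\alpha_{010}=0$ and $\alpha_{001}=\alpha_{011}=\frac1{10}$ we get $\nu[000]=\nu[001]=\nu[011]=\frac3{20}$ and $\nu[010]=\frac1{20}$; the other four values follow by complement.

All values for $\ell\le3$ lie in $\frac15\mathbb Z[\frac16]$, which is closed under addition and under division by $3$. By induction on $\ell$, every $\nu[u]$ lies in $\frac15\mathbb Z[\frac16]$.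

\emph{From $\nu$ to $\mu$.} By \eqref{eq:rec}, $\mathbf T(3c+t)\equiv E(c+\lfloor t/3\rfloor)+d(t)\pmod2$ for $c,t\ge0$. For $s\in\{0,1,2\}$, an occurrence of $w$ in $\mathbf T$ at $3c+s$ prescribes $E(c+\lfloor t/3\rfloor)$ for $t=s,\dots,s+m-1$, and $\lfloor t/3\rfloor$ takes every value from $0$ to $\lfloor(s+m-1)/3\rfloor$. So it is either impossible or equivalent to the occurrence of one word $w^{[s]}$ in $E$ at $c$. Therefore
\begin{equation}\label{eq:mu}
\mu[w]=\frac13\sum_{s=0}^2\nu[w^{[s]}],
\end{equation}
with impossible terms read as $0$, and $\mu[w]\in\frac15\mathbb Z[\frac16]$. Formulas \eqref{eq:mu} and \eqref{eq:nu}, with the values for $\ell\le3$, are the finite recursion.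

For $w=00$ only $s=2$ is possible, and $\mathbf T(3c+2)\mathbf T(3c+3)=E(c)E(c+1)$, so $\mu[00]=\frac13\nu[00]=\frac1{10}$. For $w=01$ the three words are $0$, $1$ and $01$, so $\mu[01]=\frac13\bigl(\frac12+\frac12+\frac15\bigr)=\frac25$.
\end{proof}

\begin{thebibliography}{1}
\bibitem{Dekking} Michel Dekking, \emph{The Thue-Morse sequence in base 3/2}, arXiv:2301.13563 (2023).
\end{thebibliography}
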